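# Infinitely many homoclinic classes around one horseshoe

## 1. A linear saddle on the torus has one homoclinic class

Let $f:\mathbb T^2\to\mathbb T^2$ be the map $f(x)=Ax$ with
$$A=\begin{pmatrix}3&1\\1&1\end{pmatrix},\qquad \det A=2,\qquad \lambda_u=2+\sqrt2,\quad \lambda_s=2-\sqrt2 .$$
One eigenvalue is larger than $1$ and the other is smaller than $1$, so at every point $f$ stretches one direction and contracts another. Every point has two preimages. We want to sort the ergodic measures of such a map into classes, two measures being in the same class when their invariant curves cross. For this map there is only one class. To state that, we need the definitions.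

Throughout, $M$ is a closed surface, that is, a compact two-dimensional $\mathcal C^\infty$ Riemannian manifold without boundary. A local diffeomorphism $f:M\to M$ is a $\mathcal C^1$ map such that $d_xf$ is an isomorphism for every $x$. Its topological degree is $\deg(f)$. For an $f$-invariant compact set $K$, $h_{top}(f,K)$ is the topological entropy of $f|_K$.

**Definition (natural extension).** Let $M_f=\{(x_n)_{n\in\mathbb Z}\in M^{\mathbb Z}: f(x_n)=x_{n+1}\ \forall n\}$, let $\hat f$ be the shift $\hat f((x_n)_n)=(x_{n+1})_n$, and let $\pi$ be the projection to the $0$-th coordinate. Every ergodic $f$-invariant Borel probability measure $\mu$ has a unique $\hat f$-invariant lift $\hat\mu$ to $M_f$.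

A point of $M_f$ is a point of $M$ together with a chosen past. In the example, the fixed point $0$ has a second preimage: $A(\tfrac12,\tfrac12)=(2,1)\equiv 0$. So $0$ has infinitely many pasts. Still, the lift of $\delta_0$ is the Dirac mass at the constant sequence, since all coordinates of a $\hat\delta_0$-typical sequence are distributed like $\delta_0$.

**Definition (saddle measures and their curves).** An ergodic measure $\mu$ is hyperbolic of saddle type if it has one positive and one negative Lyapunov exponent. Then for $\hat\mu$-a.e. $\hat x$ there are Pesin local stable and unstable manifolds $W^s_{loc}(\hat x)$, $W^u_{loc}(\hat x)$, which are embedded curves through $x_0$, and global ones $W^s(\hat x)$, $W^u(\hat x)$. Points of the stable manifold have forward orbits asymptotic to that of $x_0$. Points of the unstable manifold have a lift whose past converges to the past of $\hat x$.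

The unstable set depends on the past, the stable set only on $x_0$. In the example, let $e_u,e_s$ be eigenvectors. If $y=x_0+te_u$, then $y_{-k}=x_{-k}+\lambda_u^{-k}te_u$ is a past of $y$ converging to the past of $\hat x$. So $W^u(\hat x)$ contains the line $x_0+\mathbb Re_u$, and likewise $W^s(\hat x)$ contains $x_0+\mathbb Re_s$.

**Definition (homoclinic relation).** For two such measures write $\mu_1\preceq\mu_2$ if there are measurable sets $\hat A_1,\hat A_2\subset M_f$ with $\hat\mu_i(\hat A_i)>0$ such that for every pair $(\hat x_1,\hat x_2)\in\hat A_1\times\hat A_2$ the sets $W^u(\hat x_1)$ and $W^s(\hat x_2)$ have a point of transverse intersection. For a given pair this means: there are integers $n,m\ge0$, which may depend on the pair, such that $f^{n+m}(W^u_{loc}(\hat f^{-m}\hat x_1))$ and $W^s_{loc}(\hat f^n\hat x_2)$ have a point of transverse intersection. The measures are homoclinically related, $\mu_1\overset h\sim\mu_2$, if $\mu_1\preceq\mu_2$ and $\mu_2\preceq\mu_1$.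

For $\mathcal C^r$ local diffeomorphisms with $r>1$ this is an equivalence relation on ergodic hyperbolic measures of saddle type (Lima–Obata–Poletti). The class of $\mu$ is its measured homoclinic class $\mathcal M(\mu)$.

**Definition (topological homoclinic class).** $\mathrm{HC}(\mu)$ is the closure of the union of the supports of all measures in $\mathcal M(\mu)$. It is a compact $f$-invariant transitive set.

**The linear case.** *All ergodic measures of $x\mapsto Ax$ are homoclinically related.* The exponents are always $\log\lambda_u>0>\log\lambda_s$, so all ergodic measures are of saddle type. Solving $(3-\lambda_s)a+b=0$ shows that $e_s$ has slope $-(1+\sqrt2)$, which is irrational. So every line $y_0+\mathbb Re_s$ is dense in $\mathbb T^2$. Let $J$ be a short unstable segment in $x_0+\mathbb Re_u$. The short stable segments through the points of $J$ fill a box with nonempty interior. The dense stable line enters this box; inside the box it runs along a full stable segment, so it crosses $J$, at a right angle because $A$ is symmetric. Hence $W^u(\hat x)$ and $W^s(\hat y)$ cross transversally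 for all $\hat x,\hat y$, and $\hat A_1=\hat A_2=M_f$ works for every pair of measures. Lebesgue measure is ergodic for $A$ and has full support, so the only topological homoclinic class is $\mathbb T^2$.

Density of lines is special to linear maps, but finiteness needs only arcs of uniform size.

**Proposition 1 (uniform arcs).** Let $f$ be a $\mathcal C^\infty$ local diffeomorphism of $M$ and let $\hat\Lambda\subset M_f$ be compact. Suppose each $\hat x\in\hat\Lambda$ comes with embedded arcs $W^u_\eta(\hat x)\subset W^u(\hat x)$ and $W^s_\eta(\hat x)\subset W^s(\hat x)$ that cross transversally at $x_0$ in their interiors and vary continuously with $\hat x$ in the $\mathcal C^1$ topology. Then the ergodic saddle measures $\mu$ with $\hat\mu(\hat\Lambda)>0$ lie in finitely many measured homoclinic classes.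

*Proof.* A transverse crossing of two arcs survives $\mathcal C^1$-small changes of both. So each $\hat x\in\hat\Lambda$ has a neighborhood $B(\hat x)$ in $\hat\Lambda$ such that for all $\hat y,\hat z\in B(\hat x)$ the arcs $W^u_\eta(\hat y)$ and $W^s_\eta(\hat z)$ cross transversally. By compactness, finitely many such sets $B_1,\dots,B_N$ cover $\hat\Lambda$. Each $\mu$ in question gives some $B_i$ positive $\hat\mu$-measure. If $\mu_1$ and $\mu_2$ both charge $B_i$, then $\hat A_1=\hat A_2=B_i$ shows $\mu_1\preceq\mu_2$ and $\mu_2\preceq\mu_1$. So there are at most $N$ classes. $\square$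

On a hyperbolic set, the classical stable manifold theorem provides such arcs, and no assumption on entropy is needed. In general the arcs of a saddle measure may be arbitrarily short, and then the compactness argument has nothing to work on. The question is whether a lower bound on entropy can replace uniformity.

## 2. Short arcs, and the entropy of a closure

It is known (Misiurewicz–Przytycki) that $h_{top}(f)\ge\log\deg(f)$, so for noninvertible maps the natural threshold is entropy above $\log\deg(f)$. Two finiteness results at the level of measures are known.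

* (i) Buzzi–Crovisier–Sarig: for $\mathcal C^\infty$ surface diffeomorphisms, for every $\chi>0$ only finitely many measured homoclinic classes contain a measure of entropy larger than $\chi$.
* (ii) For $\mathcal C^\infty$ local diffeomorphisms of closed surfaces with $h_{top}(f)>\log\deg(f)$, there is $\epsilon>0$ such that only finitely many measured homoclinic classes contain a measure $\nu$ with $h(f,\nu)>h_{top}(f)-\epsilon$.

The following statement is posed as an open conjecture in Matéo Ghezal, "Finiteness of measures of maximal entropy for smooth saddle surface endomorphisms", arXiv:2511.12345 (2025).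

**Statement C.** Let $M$ be a closed surface and $f$ a $\mathcal C^\infty$ local diffeomorphism. Then for any $\chi>0$ the number of topological homoclinic classes $\mathrm{HC}(\mu)$ such that $h_{top}(f,\mathrm{HC}(\mu))>\log\deg(f)+\chi$ is finite.

We prove that Statement C is false, for every degree $d\ge2$ and every $\chi>0$, on both the torus and the Klein bottle. These are the only connected closed surfaces carrying a local diffeomorphism of degree $d\ge2$: such a map is a $d$-fold covering, so the Euler characteristic satisfies $e(M)=d\,e(M)$, that is, $e(M)=0$. On the Klein bottle, "degree" means the number of preimages.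

**Theorem.** Let $M$ be the torus or the Klein bottle, and let $d\ge2$, $q\ge2$ be integers. There are a $C^\infty$ local diffeomorphism $f:M\to M$ of degree $d$, hyperbolic saddle fixed points $O_n$ $(n\ge1)$ with $\mu_n:=\delta_{O_n}$, and a compact set $K$ with $f|_K$ conjugate to the full shift on $q$ symbols, such that

1. $K\subset\mathrm{HC}(\mu_n)$ for all $n$, hence $h_{top}(f,\mathrm{HC}(\mu_n))\ge\log q$;
2. $O_n\in\mathrm{HC}(\mu_n)\setminus\mathrm{HC}(\mu_m)$ for all $m>n$, so the sets $\mathrm{HC}(\mu_n)$ are pairwise distinct.

Given $\chi>0$, choose $q$ with $\log q>\log d+\chi$. Then infinitely many topological homoclinic classes have entropy $>\log d+\chi$, and Statement C fails.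

**Proposition 2 (complement, not used for the disproof).** In this example every $\nu\in\mathcal M(\mu_n)$ satisfies $h(f,\nu)\le\log\frac{1+\sqrt5}2<\log2\le\log d$.

So the entropy of $\mathrm{HC}(\mu_n)$ is carried by measures outside $\mathcal M(\mu_n)$. The example says nothing about the analogous statement for measured classes containing a measure of entropy $>\log d+\chi$, and it does not touch the case $\deg f=1$.

**A first attempt to prove Statement C.** If $h_{top}(f,\mathrm{HC}(\mu))>\log d+\chi$, the variational principle gives an ergodic $\nu$ on $\mathrm{HC}(\mu)$ with $h(f,\nu)>\log d+\chi$. If $\nu$ belonged to $\mathcal M(\mu)$, we would be counting measured classes that contain a measure of large entropy. The argument stops at "if $\nu$ belonged to $\mathcal M(\mu)$". The set $\mathrm{HC}(\mu)$ is a closure, so a $\nu$-typical point is only a limit of points whose curves cross those of $\mu$; its own unstable curve may never cross them. We shall build a map where exactly this happens.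

**A first attempt to disprove it.** Take infinitely many saddles $O_n$ with shorter and shorter stable arcs and one big horseshoe $K$. Arrange that unstable curves of each $O_n$ cross stable curves of $K$, and that unstable curves of $K$ come back to the stable arc of each $O_n$. Let $\nu$ be an ergodic saddle measure on $K$. Then $\mu_n\preceq\nu\preceq\mu_n$ for all $n$, and since $\overset h\sim$ is transitive, all the $\mu_n$ are in one class. So this fails: we need orbits that leave $O_n$, follow $K$ for any long finite time, and return to $O_n$, while the unstable curves of $K$ itself do not return.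

**The way around.** Following the horseshoe contracts the vertical coordinate by a factor $\varepsilon$ at each step. We let orbits leave the horseshoe and pass near a source, which expands the vertical coordinate by $\varepsilon^{-1}$ at each step. If $i$ contractions are followed by exactly $i$ expansions, the vertical coordinate is recovered up to a tiny loss. An orbit of $K$ has been contracted infinitely often and cannot be brought back this way. The loss always has the same sign, so the level of a returning curve never rises; this separates the classes. The next section is the one-dimensional arithmetic behind this.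

## 3. Contracting along a word and expanding at a source

**Constants.** Let $\varepsilon=\frac1{40q}$ and $R=\varepsilon^{-1}$. For $c\in\{0,\dots,2q-2\}$ (we call $c$ a *leg*) put $h_c=20\varepsilon c=\frac c{2q}$, $H_c=[h_c,h_c+\varepsilon]\subset[0,1]$, and
$$\psi_c(Y)=h_c+\varepsilon Y\ (c\text{ even}),\qquad \psi_c(Y)=h_c+\varepsilon(1-Y)\ (c\text{ odd}).$$
Then $\psi_c([0,1])=H_c$, and distinct $H_c$ are at distance at least $19\varepsilon$. For a word $w=w_1\dots w_r$ put $\psi_w=\psi_{w_1}\circ\dots\circ\psi_{w_r}$. The legs will be the vertical strands of a snake-shaped strip: odd legs are those on which the snake comes down, and they cannot be avoided. *Letters* are the $q$ even legs; the horseshoe will use only letters.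

Fix a sequence $\beta=\beta_1\beta_2\dots$ of letters in which every finite word of letters occurs, for instance the concatenation of all finite words. Then every word occurs infinitely often, because it is a suffix of arbitrarily long words. Let $\beta|_i=\beta_1\dots\beta_i$ and
$$Y_*=\lim_i\psi_{\beta|_i}(0)\in[0,1),\qquad s_i=\lim_r\psi_{\beta_{i+1}\dots\beta_{i+r}}(0)\in H_{\beta_{i+1}}\subset[0,1].$$
We have $Y_*=\psi_{\beta|_i}(s_i)$. Letters are even, so $\psi_{\beta|_i}$ is affine with slope $\varepsilon^i$, and therefore
$$\psi_{\beta|_i}(Y)-Y_*=\varepsilon^i(Y-s_i).\tag{1}$$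
If $\beta_{i+1}=\dots=\beta_{i+\ell}=0$, then $s_i=\psi_0^\ell(s_{i+\ell})=\varepsilon^\ell s_{i+\ell}$, so $0\le s_i\le\varepsilon^\ell$.

Equation (1) is the cancellation we want. Start at a level $v$, apply the legs of $\beta|_i$ (first $\beta_i$, last $\beta_1$), then expand $i$ times by $R$ about $Y_*$. The deviation from $Y_*$ is then $R^i(\psi_{\beta|_i}(v)-Y_*)=v-s_i$.

**Example.** Let $q=2$, so $\varepsilon=\frac1{80}$, the legs are $0,1,2$, and $h_0=0$, $h_1=\frac14$, $h_2=\frac12=40\varepsilon$. Let $\beta=0\,2\,0\,0\dots$ and $v=4.9\varepsilon$. We ask when a deviation lands in the gate $[2\varepsilon,6\varepsilon]$.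

* No leg, no expansion ($i=0$). Here $s_0=Y_*=\psi_0\psi_2(s_2)=\varepsilon(\tfrac12+\varepsilon s_2)$, about $0.5\varepsilon$, so $v-s_0\approx4.4\varepsilon$. The deviation is in the gate, and the level has dropped.
* Leg $\beta_1=0$, one expansion ($i=1$). Now $s_1=\psi_2(s_2)\ge40\varepsilon$, so $v-s_1<0$: not in the gate.
* Legs $\beta_2=2$, $\beta_1=0$, two expansions ($i=2$). Since $\beta_3=\beta_4=0$, we have $0\le s_2\le\varepsilon^2=\varepsilon/80$. The deviation is in the gate with a very small loss.
* Leg $2$ alone. Then $\psi_2(v)-Y_*$ is close to $\frac12=40\varepsilon$. With no expansion it is beyond $6\varepsilon$, and expanding makes it larger.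

The next lemma says that these are the only possibilities: the gate admits only prefixes of $\beta$, with the right number of expansions, and never an infinite word.

**Lemma 1.** Let $v\in[4\varepsilon,5\varepsilon]$, $w$ a finite (possibly empty) word of legs, $k\ge0$, and $t=R^k(\psi_w(v)-Y_*)$. If $t\in[2\varepsilon,6\varepsilon]$, then $w=\beta|_i$ with $i=k$, $\beta_{i+1}=0$, and $t=v-s_i\in[3\varepsilon,v]$.
If $w$ is an infinite word of legs and $Y=\lim_r\psi_{w_1\dots w_r}(0)$, then $R^k(Y-Y_*)\notin[2\varepsilon,6\varepsilon]$ for all $k\ge0$.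

*Proof.* **Case 1: $w=\beta|_i$ is a prefix of $\beta$.** By (1), $t=R^{k-i}(v-s_i)$. If $\beta_{i+1}\ne0$, then $\beta_{i+1}\ge2$ and $s_i\ge h_2=40\varepsilon>v$, so $t<0$. If $\beta_{i+1}=0$, then $s_i\in[0,\varepsilon]$ and $v-s_i\in[3\varepsilon,5\varepsilon]$. For $k>i$ this gives $t\ge R\cdot3\varepsilon=3>6\varepsilon$. For $k<i$ it gives $t\le5\varepsilon^2<2\varepsilon$. For $k=i$ it gives $t=v-s_i\in[3\varepsilon,v]$.

**Case 2: $w$, finite or infinite, is neither a prefix of $\beta$ nor equal to $\beta$.** Let $i$ be the length of the longest common prefix of $w$ and $\beta$, and $c=w_{i+1}\ne\beta_{i+1}$. Then $\psi_w(v)$, respectively $Y$, equals $\psi_{\beta|_i}(Y')$ with $Y'\in H_c$. By (1), the quantity in question is $R^{k-i}(Y'-s_i)$ with $s_i\in H_{\beta_{i+1}}$. Since $c\neq\beta_{i+1}$, we have $19\varepsilon\le|Y'-s_i|\le1$. If $k\ge i$, the absolute value is at least $19\varepsilon>6\varepsilon$. If $k<i$, it is at most $\varepsilon<2\varepsilon$.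

**Case 3: $w=\beta$ is infinite.** Then $Y=Y_*$ and the value is $0$. $\square$

**The level map $g$.** This function will create the saddles: fixed levels $Y_n$ that attract nearby levels, weakly enough for $g$ to be smooth where the $Y_n$ accumulate. Let
$$Y_n=4.5\varepsilon+0.4\varepsilon/n,\qquad \rho_n=0.02\,\varepsilon/n^2 .$$
The sequence $Y_n$ decreases. The intervals $[Y_n-2\rho_n,Y_n+2\rho_n]$ lie in $(4.5\varepsilon,5\varepsilon)$, since $Y_n+2\rho_n\le4.94\varepsilon$ and $2\rho_n=0.04\varepsilon/n^2<0.4\varepsilon/n$. They are pairwise disjoint, since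
$$Y_n-Y_{n+1}=\frac{0.4\,\varepsilon}{n(n+1)}\ge\frac{0.2\,\varepsilon}{n^2}>\frac{0.08\,\varepsilon}{n^2}=4\rho_n .$$
Choose $\chi_0\in C^\infty(\mathbb R,[0,1])$ equal to $1$ on $[-1,1]$ and $0$ off $[-2,2]$. Put $c_n=c\,\rho_n^{\,n}\in(0,1)$ with $c>0$ small, and
$$\zeta(v)=-\sum_nc_n(v-Y_n)\,\chi_0\big((v-Y_n)/\rho_n\big).$$
The $k$-th derivative of the $n$-th term is $O_k(c_n\rho_n^{1-k})=O_k(\rho_n^{\,n+1-k})$. This is summable in $n$ for each $k$, because $\rho_n^{n+1-k}\le\rho_n$ for $n\ge k$. So $\zeta$ is $C^\infty$. The supports are disjoint and the first derivative of the $n$-th term is at most a constant times $c_n\le c$, so $|\zeta'|<1$ if $c$ is small. Let $g:[-2,2]\to[-3,4]$ be a smooth increasing diffeomorphism with $g(v)=v+\zeta(v)$ on $[-1,1]$. It exists: near $\pm1$ the prescribed function is the identity, and we continue it increasingly to $g(-2)=-3$, $g(2)=4$. Then $g(4\varepsilon)=4\varepsilon$, $g(Y_n)=Y_n$, and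
$$g(v)=Y_n+(1-c_n)(v-Y_n)\qquad\text{for }|v-Y_n|\le\rho_n.\tag{2}$$
The levels $Y_n\pm2\rho_n$ are fixed by $g$, so the levels attracted to $Y_n$ are within $2\rho_n$ of it. These are the short stable arcs that defeat Proposition 1.

**The gate map $\theta$.** Let $\theta:[2\varepsilon,6\varepsilon]\to[-3,4]$ be a smooth increasing diffeomorphism with $\theta(t)=t$ on $[4.2\varepsilon,5\varepsilon]$ and $\theta(3\varepsilon)=4.1\varepsilon$. It turns the deviation at the gate back into a level.

## 4. Three rectangles and a partially defined map $G$

We realize the arithmetic by a map $G$ on three disjoint rectangles: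
$$D_N=[-1,1]\times[-3,4],\quad D_Q=[-1,1]\times[-2,3],\quad D_B=[-1,1]\times[-\tfrac12,\tfrac32],\quad D=D_N\sqcup D_Q\sqcup D_B .$$
$D_N$ contains the saddles, $D_Q$ the horseshoe, $D_B$ the source. The map will be given by its inverse branches. If a $d$-to-one map sends pieces of $D$ onto $D_N,D_Q,D_B$, each rectangle has $d$ inverse branches. So we choose embeddings $h_{j,i}:D_i\to\operatorname{int}D$ for $0\le j<d$, $i\in\{N,Q,B\}$, orientation preserving and with pairwise disjoint images, and put $G=h_{j,i}^{-1}$ on $h_{j,i}(D_i)$. We need two branches into each rectangle, which is why $d\ge2$; the others are put out of the way.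

Let $\alpha_\pm(u)=\frac{u\mp1/2}{2/5}$ and $\alpha_Q(X)=\frac{X+3/4}{3/20}$. These map $[\frac1{10},\frac9{10}]$ (for $\alpha_+$), $[-\frac9{10},-\frac1{10}]$ (for $\alpha_-$) and $[-\frac9{10},-\frac35]$ (for $\alpha_Q$) onto $[-1,1]$.

* (N1) $h_{0,N}(D_N)=[-\frac9{10},-\frac1{10}]\times[-2,2]\subset D_N$, with $G(u,v)=(\alpha_-(u),g(v))\in D_N$.
* (N2) $h_{1,Q}(D_Q)=[\frac1{10},\frac9{10}]\times[-2,3]\subset D_N$, with $G(u,v)=(\alpha_+(u),v)\in D_Q$.
* (N3) For $j\ge2$ and all $i$, the $h_{j,i}(D_i)$ are pairwise disjoint small rectangles (affine copies) in $[\frac1{10},\frac9{10}]\times[3.2,3.8]\subset D_N$.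
* (Q1) $h_{0,Q}(D_Q)\subset D_Q$ is the snake described below; $G$ takes values in $D_Q$.
* (Q2) $h_{1,B}(D_B)=[-\frac9{10},-\frac35]\times[-\frac12,\frac32]\subset D_Q$, with $G(X,Y)=(\alpha_Q(X),Y)\in D_B$.
* (B1) $h_{0,B}(D_B)=[-\frac9{10},-\frac1{10}]\times\big(Y_*+\varepsilon([-\frac12,\frac32]-Y_*)\big)\subset D_B$, with $G(x,y)=(\alpha_-(x),\,Y_*+R(y-Y_*))\in D_B$.
* (B2) $h_{1,N}(D_N)=[\frac1{10},\frac9{10}]\times[Y_*+2\varepsilon,Y_*+6\varepsilon]\subset D_B$, with $G(x,y)=(\alpha_+(x),\theta(y-Y_*))\in D_N$.

The rectangles fit. In (B1) the heights run from $(1-\varepsilon)Y_*-\frac\varepsilon2>-\frac12$ to $(1-\varepsilon)Y_*+\frac{3\varepsilon}2<\frac32$. In (B2) they are at most $1+6\varepsilon<\frac32$. In each of $D_N$, $D_B$ the pieces are separated by the horizontal coordinate, apart from (N3), which lies above (N2) and to the right of (N1).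

**The snake.** This step builds (Q1) so that, at heights near $[0,1]$, it acts on heights exactly by the maps $\psi_c$. Let $m_c=-\frac25+\frac65\cdot\frac c{2q-2}$ and $H_c^+=[h_c-\frac\varepsilon4,h_c+\frac{5\varepsilon}4]$. Let $\gamma:[-2,3]\to(-\frac12,\frac9{10})\times(-\frac32,\frac52)$ be a smooth regular embedded arc such that on $H_c^+$
$$\gamma(Y)=(m_c,R(Y-h_c))\ (c\text{ even}),\qquad\gamma(Y)=(m_c,1-R(Y-h_c))\ (c\text{ odd}),$$
and such that off $\bigcup_cH_c^+$ its height is outside $(-\frac14,\frac54)$. Such an arc exists. It starts at $(m_0,-1)$ and goes up leg $0$. It turns above height $\frac54$ over $[m_0,m_1]$, comes down leg $1$, turns below height $-\frac14$ over $[m_1,m_2]$, goes up leg $2$, and so on. It ends by going up from leg $2q-2$ to $(m_{2q-2},2)$. The upper turns lie over the disjoint intervals $[m_0,m_1],[m_2,m_3],\dots$, the lower ones over $[m_1,m_2],[m_3,m_4],\dots$. The initial tail at $m_0$ is below all legs and left of the lower turns; the final tail is above all legs and right of the upper turns. So nothing crosses.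

Let $\mathbf n$ be the right unit normal of $\gamma$ and
$$h_{0,Q}(X,Y)=\gamma(Y)+wX\,\mathbf n(Y).$$
For $w\in(0,\frac1{20})$ small enough this is an orientation-preserving embedding of a neighborhood of $D_Q$. The image of $D_Q$ lies in $(-0.55,0.95)\times(-2,3)$, hence is disjoint from (Q2), and the intervals $L_c=[m_c-w,m_c+w]$ are pairwise disjoint. A point $h_{0,Q}(X,Y)$ with $Y\notin\bigcup_cH_c^+$ has height outside $(-\frac14+w,\frac54-w)\supset(-\frac18,\frac98)$. On $Y\in H_c^+$, $h_{0,Q}(X,Y)$ is $(m_c+wX,R(Y-h_c))$ for $c$ even and $(m_c-wX,1-R(Y-h_c))$ for $c$ odd. Solving for $(X,Y)$ gives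
$$\begin{aligned}&h_{0,Q}(D_Q)\cap\{-\tfrac18<\text{height}<\tfrac98\}=\textstyle\bigcup_cL_c\times(-\tfrac18,\tfrac98),\\ &G(X,Y)=(\ell_c(X),\psi_c(Y))\quad\text{on }L_c\times(-\tfrac18,\tfrac98).\end{aligned}\tag{3}$$
Here $\ell_c(X)=\pm(X-m_c)/w$ maps $L_c$ onto $[-1,1]$ (sign $+$ for $c$ even, $-$ for $c$ odd), and $\psi_c$ is extended affinely to $\mathbb R$.

So $G$ is defined on $\operatorname{dom}G=\bigcup_{j,i}h_{j,i}(D_i)\subset\operatorname{int}D$. In (N1), (N2), (Q2), (B1), (B2) and on each leg, the horizontal component of $G$ maps an interval affinely onto $[-1,1]$ with expansion at least $\frac52$.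

## 5. From the model to a covering of the torus or the Klein bottle

We now find a genuine local diffeomorphism that acts as $G$ on copies of $D$, in such a way that an orbit which leaves the copies never returns.

**Step 1: a linear covering.** Let $M=\mathbb R^2/\Gamma$ with $\Gamma=\mathbb Z^2$ (torus) or $\Gamma=\langle(x,y)\mapsto(x+1,-y),\ (x,y)\mapsto(x,y+1)\rangle$ (Klein bottle). Let $f_0(x,y)=(x,dy)$. It is well defined; for the Klein bottle, $(x+1,-y)\mapsto(x+1,-dy)$, which is equivalent to $(x,dy)$. It is a $d$-fold covering of $M$. Let $V\subset M$ be the image of $(0,\frac12)\times(0,1)$. The projection is injective there: an element of $\Gamma$ identifying two such points has no horizontal shift, so it is $(x,y)\mapsto(x,y+k)$, and then $k=0$. Let $S_j\subset V$ be the image of $(0,\frac12)\times(\frac jd,\frac{j+1}d)$, $0\le j<d$. In the coordinates of $V$, $f_0|_{S_j}$ is $(x,y)\mapsto(x,dy-j)$, an orientation-preserving diffeomorphism $S_j\to V$. The $S_j$ are $d$ disjoint sets, each mapped bijectively onto $V$, and $f_0$ is $d$-to-one, so $f_0^{-1}(V)=\bigsqcup_jS_j$.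

**Step 2: $d$ copies of $D$ with the same image under $f_0$.** Choose disjoint closed smooth discs $\Delta_i\supset D_i$, slightly larger than $D_i$, such that each $h_{j,i}$ extends to an embedding of $\Delta_i$ and the $h_{j,i}(\Delta_i)$ are still pairwise disjoint in $\operatorname{int}D$. Let $\iota_0:\bigsqcup_i\Delta_i\to S_0$ be an embedding that is an orientation-preserving similarity on each $\Delta_i$. Put
$$\iota_j=(f_0|_{S_j})^{-1}\circ f_0\circ\iota_0:\bigsqcup_i\Delta_i\to S_j,\qquad\text{so } f_0\iota_j=f_0\iota_0 .$$
In the coordinates of $V$, $\iota_j$ is $\iota_0$ translated vertically by $j/d$.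

**Step 3: moving discs.** We use the disc theorem (Palais, Cerf; see Hirsch, *Differential Topology*, Ch. 8, §3): in a connected oriented surface without boundary, any two orientation-preserving embeddings $a,b$ of the closed disc satisfy $b=\phi\circ a$ for some diffeomorphism $\phi$ that is isotopic to the identity through diffeomorphisms with support in a common compact set.

It extends to several discs. Let $a_1,\dots,a_k$ and $b_1,\dots,b_k$ be two families of orientation-preserving embeddings of closed discs into $V$, the $l$-th members having the same domain, each family with pairwise disjoint images. Suppose $\phi_{l-1}$ is a compactly supported diffeomorphism of $V$, isotopic to the identity, with $\phi_{l-1}a_r=b_r$ for $r<l$. The images of $\phi_{l-1}a_l$ and of $b_l$ lie in $V\setminus\bigcup_{r<l}\operatorname{im}b_r$, which is connected. The disc theorem there gives $\phi$, equal to the identity near each $\operatorname{im}b_r$ with $r<l$, such that $\phi\phi_{l-1}a_l=b_l$. Put $\phi_l=\phi\phi_{l-1}$ and continue.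

**Step 4: the map $f$.** The $3d$ embeddings $f_0\iota_0h_{j,i}$ of $\Delta_i$ have pairwise disjoint images in $V$, because $f_0\iota_0$ is injective. So do the $3d$ embeddings $\iota_j|_{\Delta_i}$. All preserve orientation. Hence there is a diffeomorphism $\varphi$ of $M$, supported in $V$ and isotopic to the identity, with
$$\varphi\big(f_0\iota_0h_{j,i}(z)\big)=\iota_j(z)\qquad(z\in D_i,\ \text{all }j,i).$$
Put $f=\varphi\circ f_0$. This is a $C^\infty$ local diffeomorphism of degree $d$. Let $\mathbb D=\bigcup_j\iota_j(D)$, a disjoint union and compact, and define $\Pi:\mathbb D\to D$ by $\Pi\circ\iota_j=\mathrm{id}$. We call $j$ the *sheet*. The $f_0$-preimages of $f_0\iota_0(z)$ are exactly the points $\iota_k(z)$, so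
$$f^{-1}(\iota_j(D_i))=f_0^{-1}(f_0\iota_0h_{j,i}(D_i))=\bigcup_{k=0}^{d-1}\iota_k(h_{j,i}(D_i)).$$
Since $h_{j,i}(D_i)\subset D$, this gives
$$f^{-1}(\mathbb D)\subset\mathbb D,\quad\text{that is, } x\notin\mathbb D\Rightarrow f(x)\notin\mathbb D.\tag{4}$$
For $x\in\mathbb D$ it also gives
$$f(x)\in\mathbb D\iff\Pi(x)\in\operatorname{dom}G,\qquad\text{and } f(x)=\iota_j(G(\Pi(x)))\ \text{ if }\Pi(x)\in h_{j,i}(D_i).\tag{5}$$
Indeed, if $x=\iota_k(h_{j,i}(z))$, then $f(x)=\varphi(f_0\iota_0h_{j,i}(z))=\iota_j(z)$. So (N1), (Q1), (B1) lead to sheet $0$, and (N2), (Q2), (B2) lead to sheet $1$. Nothing needs to be known about $f$ outside $\mathbb D$.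

## 6. The horseshoe $K$, the saddles $O_n$ and their unstable sets

**The horseshoe.** For a bi-infinite sequence $(c_k)_{k\in\mathbb Z}$ of letters let $X$ be the unique point with $\ell_{c_{k-1}}\cdots\ell_{c_0}(X)\in L_{c_k}$ for all $k\ge0$ (the intervals defined by the first $k$ conditions are nested and shrink), and let $Y=\lim_r\psi_{c_{-1}}\cdots\psi_{c_{-r}}(0)\in[0,1]$. Let $K$ be the set of all points $\iota_0(X,Y)$. By (3) and (5), $f(\iota_0(X,Y))=\iota_0(\ell_{c_0}(X),\psi_{c_0}(Y))$, which is the point of the shifted sequence. The coding is continuous. It is injective: the $L_c$ are disjoint, so $X$ determines $c_0,c_1,\dots$; the $H_c$ are disjoint, so $Y$ determines $c_{-1},c_{-2},\dots$. Hence $K$ is compact, $f|_K$ is conjugate to the full shift on $q$ symbols, and $h_{top}(f,K)=\log q$.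

**The saddles.** Let $u_0=-\frac56$. Then $\alpha_-(u_0)=\frac52(-\frac56+\frac12)=-\frac56=u_0$. Put $z_n=(u_0,Y_n)\in D_N$ and $O_n=\iota_0(z_n)$. By (N1), (5) and (2), $f(O_n)=O_n$, and in the chart $\iota_0$ we have $Df_{O_n}=\mathrm{diag}(\frac52,1-c_n)$. So $\mu_n=\delta_{O_n}$ is hyperbolic of saddle type, and its lift is the Dirac mass at the constant sequence $\hat O_n$.

**Their unstable sets.** Let $\sigma_n=[-1,1]\times\{Y_n\}\subset D_N$ and
$$W^u(O_n)=\bigcup_{k\ge0}f^k(\iota_0\sigma_n).$$
This is exactly the set of points having a past that converges to $O_n$. On one side, $h_{0,N}$ contracts $\sigma_n$ into itself towards $z_n$, so $\iota_0\sigma_n$ lies in the unstable set, and so do its images. Conversely, suppose $y_{-k}\to O_n$ along a past of $y_0$. For large $k$ both $y_{-k}$ and $y_{-k-1}$ are close to $O_n$, so $y_{-k-1}=\iota_0h_{0,N}\Pi(y_{-k})$ with (2) valid. At each backward step the deviation of the level from $Y_n$ is multiplied by $(1-c_n)^{-1}>1$, while it tends to $0$. Hence it is $0$, and $y_{-k}\in\iota_0\sigma_n$ for large $k$.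

## 7. Unstable sets never climb, so the classes are distinct

The purpose of this section is item 2 of the Theorem. We list all horizontal segments that $W^u(O_m)$ can occupy inside $\mathbb D$ and see that in $D_N$ none lies above $Y_m$.

Put $A_m=[4\varepsilon,Y_m]$, and let $S(m)\subset D$ be the union of the horizontal segments
$$[-1,1]\times\{v\}\subset D_N,\qquad[-1,1]\times\{\psi_w(v)\}\subset D_Q,\qquad[-1,1]\times\{Y_*+R^k(\psi_w(v)-Y_*)\}\subset D_B$$
over all $v\in A_m$, finite words $w$ of legs (possibly empty), and $k\ge0$; in $D_B$ only heights in $[-\frac12,\frac32]$ are taken.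

**Lemma 2.** $G(S(m)\cap\operatorname{dom}G)\subset S(m)$, and $W^u(O_m)\cap\mathbb D\subset\Pi^{-1}(S(m))$.

*Proof.* **Step 1: from $D_N$.** (N3) is not met, since $v\le5\varepsilon<3.2$. (N1) gives the level $g(v)$, which is in $A_m$ because $g$ is increasing and fixes $4\varepsilon$ and $Y_m$. (N2) gives height $v$ in $D_Q$, the case of the empty word.

**Step 2: from $D_Q$.** The heights $\psi_w(v)$ lie in $[0,1]$, so by (3) only legs and (Q2) are met. A leg $c$ gives the height $\psi_c\psi_w(v)=\psi_{cw}(v)$ in $D_Q$. (Q2) gives the height $\psi_w(v)$ in $D_B$, the case $k=0$.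

**Step 3: from $D_B$.** (B1) raises $k$ by one. If (B2) is met, then $t=R^k(\psi_w(v)-Y_*)\in[2\varepsilon,6\varepsilon]$. Since $v\in[4\varepsilon,5\varepsilon]$, Lemma 1 gives $t\in[3\varepsilon,v]\subset[3\varepsilon,Y_m]$. If $t\le4.2\varepsilon$, then $\theta(t)\in[4.1\varepsilon,4.2\varepsilon]\subset A_m$. Otherwise $\theta(t)=t\in(4.2\varepsilon,Y_m]\subset A_m$. This is where the sign of the loss $s_i\ge0$ is used.

**Step 4: the unstable set.** Let $x=f^k(x_0)\in\mathbb D$ with $x_0\in\iota_0\sigma_m$. By (4), $f^l(x_0)\in\mathbb D$ for $0\le l\le k$. By (5), $\Pi(x)=G^k(\Pi(x_0))$, and $\Pi(x_0)\in\sigma_m\subset S(m)$. So $\Pi(x)\in S(m)$. $\square$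

**Lemma 3.** If $\nu\in\mathcal M(\mu_m)$, then $\operatorname{supp}\nu\subset\overline{W^u(O_m)}$. Hence $\mathrm{HC}(\mu_m)\subset\overline{W^u(O_m)}$.

*Proof.* We have $\mu_m\preceq\nu$ and $\hat\mu_m=\delta_{\hat O_m}$. So for $\hat x$ in a set of positive $\hat\nu$-measure there are $a,b\ge0$ and a point $p\in f^{a+b}(W^u_{loc}(\hat O_m))\cap W^s_{loc}(\hat f^a\hat x)$. Points of $W^u_{loc}(\hat O_m)$ have a past converging to $O_m$, so $f^k(p)\in W^u(O_m)$ for all $k\ge0$. Also $d(f^k(p),f^k(x_a))\to0$. For $\hat\nu$-typical $\hat x$ the forward orbit of $x_0$ visits every open set meeting $\operatorname{supp}\nu$ infinitely often. So $\operatorname{supp}\nu\subset\omega(p)\subset\overline{W^u(O_m)}$. The second claim follows because $\mathrm{HC}(\mu_m)$ is the closure of the union of these supports. $\square$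

**Proof of item 2 of the Theorem.** Clearly $O_n\in\mathrm{HC}(\mu_n)$. Let $m>n$, so $Y_n>Y_m$. The set $\iota_0(\operatorname{int}D_N\cap\{v>Y_m\})$ is open and contains $O_n$. By Lemma 2 it is disjoint from $W^u(O_m)$, since the levels of $S(m)$ in $D_N$ are at most $Y_m$. So $O_n\notin\overline{W^u(O_m)}$, and by Lemma 3, $O_n\notin\mathrm{HC}(\mu_m)$. $\square$

## 8. Periodic orbits related to $O_n$ accumulate on all of $K$

This section proves item 1. Fix $n$ and put $I_n=[Y_n-\frac{\rho_n}2,Y_n+\frac{\rho_n}2]$. Call $i\ge1$ *good* if $\beta_{i+1}=0$ and $s_i\le c_n\rho_n/2$: the loss $s_i$ is then so small that the weak contraction of $g$ at $Y_n$ absorbs it. Blocks of $0$'s of any length $\ell$ occur in $\beta$ infinitely often, and a block of $\ell$ zeros starting at position $i+1$ gives $s_i\le\varepsilon^\ell$. So there are infinitely many good $i$.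

**Step 1: a periodic point for each good $i$.** Consider the itinerary: (N2); legs $\beta_i,\beta_{i-1},\dots,\beta_1$; (Q2); $i$ times (B1); (B2); (N1). Its length is $T=2i+4$.

*Vertical coordinate.* Start at level $v\in I_n$ in $D_N$. After (N2) the height is $v\in[0,1]$ in $D_Q$. After the legs, and still after (Q2), it is $\psi_{\beta|_i}(v)=Y_*+\varepsilon^i(v-s_i)\in[0,1]$. After $l\le i$ steps (B1) it is $Y_*+\varepsilon^{i-l}(v-s_i)$. Each of these steps is admissible: for $l<i$ the deviation from $Y_*$ has absolute value at most $5\varepsilon^2<\frac\varepsilon2$, and the height interval of (B1) contains $Y_*+[-\frac\varepsilon2,\frac\varepsilon2]$ because $0\le Y_*\le1$. Next,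
$$v-s_i\in[Y_n-\rho_n,Y_n+\rho_n]\subset(4.5\varepsilon,5\varepsilon),$$
so (B2) is admissible and gives the level $\theta(v-s_i)=v-s_i$. Finally (N1) and (2) give
$$\lambda(v):=g(v-s_i)=Y_n+(1-c_n)(v-s_i-Y_n).$$
We have $|\lambda(v)-Y_n|\le(1-c_n)\big(\frac{\rho_n}2+\frac{c_n\rho_n}2\big)=(1-c_n^2)\frac{\rho_n}2<\frac{\rho_n}2$. So $\lambda$ is an affine contraction of $I_n$ into its interior with factor $1-c_n$. It has a fixed point $v_P$, in the interior of $I_n$.

*Horizontal coordinate.* Each step maps a subinterval of $[-1,1]$ affinely onto $[-1,1]$. Pulling back along the itinerary, we get a closed interval $U\subset[\frac1{10},\frac9{10}]$ that an affine expanding map $a$ sends onto $[-1,1]$. Since $U\subset[-1,1]=a(U)$, the map $a$ has a fixed point $u_P\in U$. As $a(u_P)=u_P$ is in the interior of $[-1,1]$, $u_P$ is in the interior of $U$.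

The last step (N1) leads to sheet $0$. So on $\iota_0(U\times I_n)$, in the chart $\iota_0$,
$$f^T(u,v)=(a(u),\lambda(v)).$$
Let $P=P_{n,i}=\iota_0(u_P,v_P)$. Then $f^T(P)=P$, and $Df^T_P$ is diagonal with entries $a'$, $|a'|>1$, and $1-c_n\in(0,1)$. So $P$ is a hyperbolic saddle. Let $\mu_P$ be its orbit measure and $\hat P$ its periodic lift. The lift $\hat\mu_P$ is the orbit measure of $\hat P$.

**Step 2: $\mu_P\overset h\sim\mu_n$.** We exhibit the two transverse crossings. Recall that at a hyperbolic periodic point the Pesin local manifolds coincide, near the point, with the classical local manifolds of the return map: the points whose forward orbit, respectively backward orbit under the local inverse, stays near the point. Near $P$ and near $O_n$ the return maps $f^T$ and $f$ are products of an affine expansion in $u$ and an affine contraction in $v$. So near these points the local unstable manifold is a horizontal segment and the local stable manifold is a vertical one.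

Consider the horizontal segments $\iota_0([-1,1]\times\{v_P\})$ and $\iota_0([-1,1]\times\{Y_n\})$. For each $s\ge0$ they are images, under $f^{sT}$ and $f^s$ respectively, of horizontal segments through $P$ and $O_n$ whose lengths tend to $0$ as $s\to\infty$ (take preimages under $a^s$ and $\alpha_-^s$). For large $s$ these small segments lie in $W^u_{loc}(\hat P)$ and $W^u_{loc}(\hat O_n)$.

The vertical segments $\iota_0(\{u_P\}\times I_n)$ and $\iota_0(\{u_0\}\times I_n)$ are mapped into themselves by $f^T$ and $f$ respectively, contracting towards $P$ and $O_n$ (use (2) for the second). So high iterates map them into $W^s_{loc}(\hat P)$ and $W^s_{loc}(\hat O_n)$. At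
$$\begin{aligned}\iota_0(u_P,Y_n)&\in\iota_0([-1,1]\times\{Y_n\})\cap\iota_0(\{u_P\}\times I_n),\\ \iota_0(u_0,v_P)&\in\iota_0([-1,1]\times\{v_P\})\cap\iota_0(\{u_0\}\times I_n)\end{aligned}$$
a horizontal and a vertical segment cross transversally, and iterates of the local diffeomorphism $f$ preserve transversality. In the first case apply $f^{rT}$ with $r$ large, in the second $f^r$ with $r$ large. This gives transverse points of
$$f^{rT+s}(W^u_{loc}(\hat O_n))\cap W^s_{loc}(\hat P),\qquad f^{r+sT}(W^u_{loc}(\hat P))\cap W^s_{loc}(\hat O_n).$$
Since $\hat f^{-s}\hat O_n=\hat O_n=\hat f^r\hat O_n$ and $\hat f^{rT}\hat P=\hat P=\hat f^{-sT}\hat P$, these have the form required in the definition. The sets $\{\hat O_n\}$ and $\{\hat P\}$ are atoms of $\hat\mu_n$ and $\hat\mu_P$; taking them as $\hat A_1,\hat A_2$ gives $\mu_n\preceq\mu_P\preceq\mu_n$. So the orbit of $P_{n,i}$ lies in $\mathrm{HC}(\mu_n)$ for every good $i$.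

**Step 3: these orbits come close to every point of $K$.** Let $\kappa\in K$ have symbols $(c_k)_{k\in\mathbb Z}$, and let $L\ge1$. The word $c_{L-1}\cdots c_0\,c_{-1}\cdots c_{-L}$ occurs in $\beta$, say at positions $l-L+1,\dots,l+L$, so $\beta_l=c_0$ and $\beta_{l+1}=c_{-1}$. Choose a good $i>l+L$. Look at the orbit of $P_{n,i}$ when it is about to apply leg $\beta_l$.

* It is at a point of $\iota_0(D_Q)$; the sheet is $0$ since the previous step was a leg.
* Its next legs are $\beta_l,\beta_{l-1},\dots,\beta_{l-L+1}$, that is, $c_0,c_1,\dots,c_{L-1}$. The points of $[-1,1]$ whose first $L$ legs are these form an interval of length $2w^L$, which also contains the horizontal coordinate of $\kappa$.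
* It has just applied $\beta_i,\dots,\beta_{l+1}$, so its height is $\psi_{\beta_{l+1}}\cdots\psi_{\beta_{l+L}}(y')=\psi_{c_{-1}}\cdots\psi_{c_{-L}}(y')$ with $y'=\psi_{\beta_{l+L+1}}\cdots\psi_{\beta_i}(v_P)\in[0,1]$. The height of $\kappa$ is in the same interval $\psi_{c_{-1}}\cdots\psi_{c_{-L}}([0,1])$ of length $\varepsilon^L$.

So in the chart the point is within horizontal distance $2w^L$ and vertical distance $\varepsilon^L$ of $\kappa$. Letting $L\to\infty$ gives $\kappa\in\mathrm{HC}(\mu_n)$, as this set is closed.

Thus $K\subset\mathrm{HC}(\mu_n)$ and $h_{top}(f,\mathrm{HC}(\mu_n))\ge h_{top}(f,K)=\log q$. This is item 1. The Theorem is proved, and Statement C is false. $\blacksquare$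

## 9. Measures in $\mathcal M(\mu_n)$ have entropy at most $\log\frac{1+\sqrt5}2$

We prove Proposition 2. Let $\nu\in\mathcal M(\mu_n)$. The plan is to show that $\nu$ lives in $\mathbb D$, that it must charge $D_N$, and then to bound the entropy of the first return to $D_N$, whose branches Lemma 1 lists completely.

**Step 1: $\nu(\mathbb D)=1$.** Since $\nu\preceq\mu_n$, for $\hat x$ in a set of positive $\hat\nu$-measure some image of a local unstable manifold in the past of $\hat x$ meets $W^s_{loc}(\hat O_n)$. Indexing suitably, there is an orbit $(p_k)_{k\in\mathbb Z}\in M_f$ with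
$$d(p_k,x_k)\to0\ (k\to-\infty),\qquad p_k\to O_n\in\operatorname{int}\mathbb D\ (k\to+\infty).$$
By (4), $p_k\in\mathbb D$ for all $k$, so $d(x_k,\mathbb D)\to0$ as $k\to-\infty$. If $\nu(M\setminus\mathbb D)>0$, then $\nu\{d(\cdot,\mathbb D)>\eta\}>0$ for some $\eta>0$, and the past of a.e. $\hat x$ would visit this set infinitely often, a contradiction. Hence $\nu(\mathbb D)=1$. By invariance and (5), $\Pi(x)\in\operatorname{dom}G\subset\operatorname{int}D$ for $\nu$-a.e. $x$.

By Lemma 3, a.e. $x$ is a limit of points of $W^u(O_n)$. As $x$ is in the interior of $\mathbb D$, these points are eventually in $\mathbb D$, and by Lemma 2 their projections are in $S(n)$. So $\Pi(x)\in\overline{S(n)}$ a.e. In particular, if $\Pi(x)\in D_N$, its level lies in $A_n$; if $\Pi(x)\in D_Q$, its height lies in $[0,1]$.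

**Step 2: $\nu(\Pi^{-1}D_N)>0$.** Suppose not. Then for typical $\hat x$ as in Step 1, $\Pi(x_k)\in D_Q\cup D_B$ for all $k$. The sets $\iota_j(D_i)$ are disjoint and compact, so for $k\ll0$ the points $p_k$ and $x_k$ lie in the same one. On the other hand $\Pi(p_k)\in D_N$ for large $k$. Let $k_1$ be the first time with $\Pi(p_{k_1})\in D_N$. From $D_Q$ the map $G$ leads to $D_Q$ or $D_B$, and from $D_B$ to $D_B$ or $D_N$. So one of the following holds.

*(i) $\Pi(p_k)\in D_B$ for all $k<k_1$.* Then $\Pi(x_k)\in D_B$ for $k\ll0$, and backward recurrence gives $\nu(\Pi^{-1}D_B)=1$. So a.e. point stays in (B1) for all future times. There $G$ expands by $\frac52$ about $u_0$ horizontally and by $R$ about $Y_*$ vertically, so $\Pi(x)=(u_0,Y_*)$. By (5) and invariance a.e. point is in sheet $0$. So $\nu$ is the Dirac mass at $\iota_0(u_0,Y_*)$, which is a source. This contradicts saddle type.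

*(ii) $\Pi(p_k)\in D_Q$ for $k\le k_2$ and $\Pi(p_k)\in D_B$ for $k_2<k<k_1$.* For $k\ll0$, $\Pi(x_k)\in D_Q$ has height in $[0,1]$, and $d(p_k,x_k)\to0$. So for $k\ll0$, $\Pi(p_k)\in h_{0,Q}(D_Q)$ has height in $(-\frac18,\frac98)$, and by (3) $G$ acts on its height by some $\psi_{c_k}$. The $\psi_c$ contract by $\varepsilon$ and the heights are bounded, so for $k\ll0$ the height of $\Pi(p_k)$ is $\lim_r\psi_{w_1\dots w_r}(0)\in[0,1]$ with the infinite word $w=c_{k-1}c_{k-2}\dots$ of legs. If the height of $\Pi(p_k)$ is of this form and $k<k_2$, then by (3) the next step is again a leg and the next height is of this form. So this persists up to $k=k_2$; let $Y$ be the height there. The orbit then takes (Q2), some number $k\ge0$ of steps (B1), and enters $D_N$ by (B2), which requires $R^k(Y-Y_*)\in[2\varepsilon,6\varepsilon]$. Lemma 1 forbids this for infinite words. Contradiction.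

Already at this point we see where the first attempt of Section 2 breaks: $K\subset\iota_0(D_Q)$, so no ergodic measure on $K$ charges $\Pi^{-1}D_N$, and none belongs to $\mathcal M(\mu_n)$.

**Step 3: the first return to $D_N$.** Let $E=\Pi^{-1}(D_N)$, $f_E$ the first return map, and $\nu_E$ the normalized restriction of $\nu$. A.e. $x\in E$ returns. Its level $v$ is in $A_n$, so (N3) is not met. If it takes (N2), it follows some legs, giving a word $w$, then (Q2), then $k$ steps (B1), then (B2). By Lemma 1, $w=\beta|_i$, $k=i$ and $\beta_{i+1}=0$. So the return is one of: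

* (N1), with return time $\tau_*=1$;
* for some $i\ge0$ with $\beta_{i+1}=0$: (N2), legs $\beta_i,\dots,\beta_1$, (Q2), $i$ times (B1), (B2), with return time $\tau_i=2i+3$.

In coordinates $(u,v)=\Pi(x)$ the return map is $(u,v)\mapsto(a_r(u),b_r(v))$ for $u\in U_r$, where $r$ is the return type. The $U_r$ are intervals. They are pairwise disjoint, because two different types are first returns, neither itinerary is a prefix of the other, and at the first step where they differ they use disjoint horizontal intervals. For $v\in A_n$ the type depends only on $u$, since every listed type is vertically admissible ($v-s_i\in[3\varepsilon,5\varepsilon]$). The $a_r$ are affine and uniformly expanding onto $[-1,1]$. The $b_r$ are increasing: $b_*=g$ and $b_i(v)=\theta(v-s_i)$. The sheet at each return after time $0$ is determined by the previous return type: $0$ after (N1), $1$ after (B2).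

**Step 4: entropy of the type distribution.** Let $\mathcal U$ be the partition of $E$ into types and $p_r$ the $\nu_E$-measure of type $r$. By Kac's formula, $\sum_rp_r\tau_r=1/\nu(E)<\infty$. Let $\omega=\frac{\sqrt5-1}2$ and $h=-\log\omega=\log\frac{1+\sqrt5}2$. Since $\omega^2+\omega=1$,
$$\omega+\sum_{i\ge0}\omega^{2i+3}=\omega+\frac{\omega^3}{1-\omega^2}=\omega+\omega^2=1 .$$
So $\sum_re^{-h\tau_r}\le1$. Gibbs' inequality ($-\sum p_r\log p_r\le-\sum p_r\log q_r$ whenever $q_r>0$, $\sum q_r\le1$), with $q_r=e^{-h\tau_r}$, gives
$$H(p):=-\sum_rp_r\log p_r\le h\sum_rp_r\tau_r<\infty .$$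

**Step 5: the vertical coordinate and the sheets add no entropy.** Let $\xi$ be a partition of $A_n$ into $k$ intervals, and $\mathcal S$ the partition into sheets. On an $N$-cylinder of $\mathcal U$ the maps on $v$ up to time $N$ are fixed monotone maps. Each of the times $0,\dots,N-1$ contributes at most $k-1$ cut points, so the iterated pullback of $\xi$ has at most $N(k-1)+1$ elements there. The sheets contribute at most a further factor $d$, from time $0$. Hence
$$H\Big(\bigvee_{j<N}f_E^{-j}(\mathcal U\vee\xi\vee\mathcal S)\Big)\le N\,H(p)+\log\big(d(N(k-1)+1)\big).$$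
Dividing by $N$ and letting $N\to\infty$, $h(f_E,\nu_E;\mathcal U\vee\xi\vee\mathcal S)\le H(p)$. The forward $\mathcal U$-itinerary determines $u$, because the $a_r$ expand uniformly. So, letting $\xi$ run through a refining sequence with mesh tending to $0$, the generated $\sigma$-algebras increase to the full one, and $h(f_E,\nu_E)\le H(p)$.

**Step 6: back to $f$.** Abramov's formula states $h(f,\nu)=\nu(E)\,h(f_E,\nu_E)$. (If one prefers to use it only for invertible maps, apply it to $\hat f$ and $\pi^{-1}(E)$: a bi-infinite $f_E$-orbit determines a bi-infinite $f$-orbit, so the first return map of $\hat f$ to $\pi^{-1}(E)$ is the natural extension of $f_E$, and natural extensions have the same entropy.) Therefore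
$$h(f,\nu)=\nu(E)\,h(f_E,\nu_E)\le\frac{H(p)}{\sum_rp_r\tau_r}\le h=\log\tfrac{1+\sqrt5}2.\qquad\blacksquare$$
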